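# Logarithmic normalization of the sums $\sum_{k\le n} f(kx)$

## Dyadic blocks, a harmonic series, and the guess "yes"

For $f\in L^1([0,1))$ (Lebesgue measure $m$) write $f(kx)$ for $f(kx \bmod 1)$, and let
$$K_nf(x)=\sum_{k\le n}f(kx)$$
be the sums in Khintchine's averages. The question, from Anthony Quas and Mate Wierdl, "Rates of Divergence of non-Conventional Ergodic Averages", arXiv:math/0409001 (2004), is this: does there exist $f\in L^1([0,1))$ such that $\frac1{n\log n}K_nf(x)$ diverges for almost every $x$?

The answer one would first guess is **yes**. There are two reasons. First, the following is known: (i) if $s(n)/\log n\to0$, then some $f\in L^1([0,1))$ makes $\frac1{n\,s(n)}K_nf(x)$ diverge almost everywhere. So everything of smaller order than $\log n$ fails, and a known positive result of a general kind asks for more than a logarithm: (ii) for every measure-preserving $T$, every $f\in L^1$ and every sequence $(a_n)$, $\frac{1}{N\log N\log\log N\cdots}\sum_{n\le N}f(T^{a_n}x)\to0$ a.e., with the product taken over the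 iterated logarithms that exceed $1$. (Neither (i) nor (ii) is used below.)

The second reason is a computation. A map $T$ is *measure preserving* if $m(T^{-1}A)=m(A)$ for measurable $A$; then $\int g\circ T\,dm=\int g\,dm$ for $g\ge0$. The map $T_kx=kx\bmod 1$ preserves Lebesgue measure, because the preimage of $[0,t)$ consists of $k$ intervals of length $t/k$. Let $f\ge0$ and cut the sum into dyadic blocks:
$$N_jf(x)=\sum_{2^j\le k<2^{j+1}}f(kx),\qquad j\ge0,\qquad \int N_jf\,dm=2^j\|f\|_1 .$$
Blocks lose only constants. Suppose $N_jf(x)\le\mu 2^j(j+1)$ for all $j$, let $n\ge2$ and $J=\lfloor\log_2n\rfloor\ge1$. Then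
$$K_nf(x)\le\mu\sum_{j\le J}2^j(j+1)\le\mu(J+1)2^{J+1}\le2\mu n(J+1)\le6\mu\, n\log n,\tag{1}$$
because $J+1\le2J\le2\log_2n\le3\log n$. Conversely, if $N_jf(x)>\mu2^j(j+1)$ for some $j\ge1$, take $n=2^{j+1}-1$; since $n<2^{j+1}$ and $\log n<(j+1)\log2$, we get $\frac1{n\log n}K_nf(x)>\mu/(2\log2)$. So we ask how often a block is *exceptional*. Markov's inequality gives
$$m\{N_jf>\mu2^j(j+1)\}\le\frac{\|f\|_1}{\mu(j+1)},\tag{2}$$
and $\sum_j\frac1{j+1}=\infty$. If the exceptional sets really had these measures and behaved independently, Borel–Cantelli would make almost every $x$ exceptional infinitely often. So: guess yes. Let us test it.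

*Bounded functions.* If $|f|\le M$, then $\frac1{n\log n}|K_nf|\le M/\log n\to0$.

*Functions in $L^p$, $p>1$* (for example $x^{-1/2}$, which is in $L^{3/2}$). Take $f\ge0$. By the triangle inequality and invariance, $\|N_jf\|_p\le2^j\|f\|_p$, so
$$m\{N_jf>\mu2^j(j+1)\}\le\frac{\|f\|_p^p}{\mu^p(j+1)^p},$$
which is summable in $j$. By Borel–Cantelli, for almost every $x$ only finitely many blocks are exceptional. These contribute a finite amount (depending on $x$) to $K_nf(x)$, and the rest contributes at most $6\mu n\log n$ by (1). Hence $\limsup\frac1{n\log n}K_nf\le6\mu$ a.e. for every $\mu>0$, and the limit is $0$. The guess is wrong for every $p>1$; the series becomes harmonic exactly at $p=1$.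

*One point mass.* The sums make sense wherever maps $T_k$ with $T_kT_l=T_{kl}$ act. The cleanest such space is the group $G=\mathbb Q_{>0}$ under multiplication, with counting measure and $T_kq=kq$. (A bijection preserves counting measure.) Let $\varphi=1_{\{1\}}$. Then $\sum_{k\le n}\varphi(kq)$ is $1$ if $q=1/d$ with an integer $d\le n$, and $0$ otherwise. So $\sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}\varphi(kq)$ equals $\frac1{d\log d}$ at $q=1/d$, $d\ge2$, and $\frac1{2\log2}$ at $q=1$. If it exceeds $\lambda$ at $1/d$ with $d\ge3$, then $d<1/\lambda$, as $\log d>1$. If it exceeds $\lambda$ only at $d\in\{1,2\}$, then $\lambda<\frac1{2\log 2}<1$, so there are $2\le2/\lambda$ such points. In all cases at most $2/\lambda$ points exceed $\lambda$, a bound of the form (const)$\cdot\|\varphi\|/\lambda$.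

*One block.* Is (2) itself wasteful? No. Fix $j$, let $F$ be the set of products $\prod_{p\le2^{j+1}}p^{e_p}$ with $0\le e_p<R$ ($p$ prime), and put $\varphi=(j+1)1_F$ on $G$. If $q\in F$ has all exponents $<R-j-1$, then $kq\in F$ for all $k<2^{j+1}$ (the exponents of such $k$ are at most $j$), so $N_j\varphi(q)=2^j(j+1)$. For $\mu<1$ the exceptional set thus has at least $(1-\frac{j+1}R)^r|F|$ elements, where $r$ is the number of primes $p\le 2^{j+1}$, while (2) allows $\|\varphi\|/(\mu(j+1))=|F|/\mu$. Letting $R\to\infty$ and $\mu\to1$ shows that (2) is sharp for each single block.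

So a sensible first approach, adding (2) over all $j$, can be sharp at each term and still loses a divergent sum. We can locate the loss more exactly. Group the indices $j\ge1$ into $4^{i-1}\le j<4^i$. One group costs at most
$$\frac{\|f\|_1}{\mu}\sum_{4^{i-1}\le j<4^i}\frac1{j+1}\le\frac{\|f\|_1}\mu\log4 ,$$
an acceptable constant. The trouble is that there are infinitely many groups, and the union bound lets each of them spend the full mass $\|f\|_1$. The guess "yes" would be right if the groups could all do so with essentially disjoint exceptional sets. They cannot, and the answer is **no**.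

## The weak-type bound and the critical order $\log n$

Convergence for all $f\in L^1$ is obtained from a *weak-type $(1,1)$* bound: an operator $\mathcal A$ satisfies it if $m\{|\mathcal Af|>\lambda\}\le\frac C\lambda\|f\|_1$ for all $f$ and $\lambda>0$. For the identity operator this is Markov's inequality.

**Theorem A.** There is an absolute constant $C$ with the following property. Let $(X,m)$ be a $\sigma$-finite measure space and $(T_k)_{k\ge1}$ measure-preserving maps of $X$ with $T_kT_l=T_{kl}$ (for example $X=[0,1)$, $T_kx=kx\bmod1$). Then for $f\in L^1(X)$ and $\lambda>0$,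
$$m\Big\{x:\ \sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}|f(T_kx)|>\lambda\Big\}\le\frac C\lambda\|f\|_1 .$$
Consequently $\frac1{n\log n}\sum_{k\le n}f(T_kx)\to0$ a.e. for every $f\in L^1(X)$.

In particular no $f\in L^1([0,1))$ makes $\frac1{n\log n}K_nf$ diverge a.e., or even on a set of positive measure.

**Theorem B.** Let $s:\mathbb N\to(0,\infty)$ be nondecreasing.

* If $\liminf s(n)/\log n>0$, then $\frac1{n\,s(n)}K_nf\to0$ a.e. for every $f\in L^1([0,1))$.
* If $\liminf s(n)/\log n=0$, there is $f\ge0$ in $L^1([0,1))$ with $\limsup_n\frac1{n\,s(n)}K_nf(x)=\infty$ for a.e. $x$.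

So for nondecreasing $s$, convergence to $0$ a.e. for all $f\in L^1$ holds if and only if $\liminf s(n)/\log n>0$.

From number theory we need three textbook facts; $p$ always denotes a prime.

**Euler product.** If $P$ is a finite set of primes and $\mathcal S$ is the set of positive integers all of whose prime factors lie in $P$ (so $1\in\mathcal S$), then by unique factorization $\sum_{a\in\mathcal S}\frac1a=\prod_{p\in P}\big(1+\frac1p+\frac1{p^2}+\cdots\big)=\prod_{p\in P}(1-\frac1p)^{-1}$.

**Lower bound (from Mertens' theorem).** There is $c_1\in(0,1)$ with $\prod_{p\le y}(1-1/p)\ge c_1/\log y$ for all $y\ge2$.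

**Upper bound.** For $y\ge2$ we have $\prod_{p\le y}(1-1/p)\le\big(\sum_{a\le y}1/a\big)^{-1}\le1/\log y$. Indeed every integer $a\le y$ has only prime factors $\le y$, so the Euler product is at least $\sum_{a\le y}1/a\ge\log y$.

## Transference: Theorem A lives on the multiplicative rationals

On $G=\mathbb Q_{>0}$ with counting measure, $|\cdot|$ denotes cardinality and $\|\varphi\|=\sum_{q\in G}\varphi(q)$ for $\varphi\ge0$.

**Proposition 1.** There is an absolute constant $C$ such that for every finitely supported $\varphi\ge0$ on $G$ and every $\lambda>0$,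
$$\Big|\Big\{q\in G:\ \sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}\varphi(kq)>\lambda\Big\}\Big|\le\frac C\lambda\|\varphi\| .$$

We prove Proposition 1 in the next two sections. Here is how it gives Theorem A.

**Step 1: the maximal inequality of Theorem A, with the same $C$.** The purpose is to copy a long piece of the orbit of $x$ onto $G$, apply Proposition 1 there, and integrate over $x$. We may replace $f$ by $|f|$, so let $f\ge0$ be real-valued and integrable. Fix $N\ge2$, let $p_1,\dots,p_r$ be the primes $\le N$, and for $R\ge1$ let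
$$F_R=\Big\{\prod_{\nu\le r} p_\nu^{e_\nu}:\ 0\le e_\nu<R\Big\},\qquad |F_R|=R^r .$$
Every $k\le N$ lies in $F_N$, since its exponents are at most $\log_2N<N$. Hence $kl\in F_{R+N}$ for $k\le N$ and $l\in F_R$. For $x\in X$ put $\varphi_x(l)=f(T_lx)$ for $l\in F_{R+N}$ and $\varphi_x=0$ elsewhere on $G$. For $l\in F_R$ and $n\le N$,
$$\sum_{k\le n}\varphi_x(kl)=\sum_{k\le n}f(T_{kl}x)=\sum_{k\le n}f(T_kT_lx).$$
Let $M_Nf(x)=\max_{2\le n\le N}\frac1{n\log n}\sum_{k\le n}f(T_kx)$. If $l\in F_R$ and $M_Nf(T_lx)>\lambda$, then $l$ belongs to the set in Proposition 1 for $\varphi_x$. Therefore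
$$\#\{l\in F_R:\ M_Nf(T_lx)>\lambda\}\le\frac C\lambda\sum_{l\in F_{R+N}}f(T_lx).$$
Integrate over $x$. As $T_l$ preserves $m$, each $l\in F_R$ contributes $m(T_l^{-1}\{M_Nf>\lambda\})=m\{M_Nf>\lambda\}$ on the left, and each $l\in F_{R+N}$ contributes $\|f\|_1$ on the right:
$$R^r\,m\{M_Nf>\lambda\}\le\frac C\lambda(R+N)^r\|f\|_1 .$$
Divide by $R^r$ and let $R\to\infty$ with $N$ and $r$ fixed; the factor $(1+N/R)^r$ tends to $1$. Then let $N\to\infty$; the sets $\{M_Nf>\lambda\}$ increase to the set in Theorem A.

**Step 2: convergence.** The purpose is to pass from the maximal inequality to a limit, using that bounded functions are harmless. Let $f\in L^1(X)$ and $\varepsilon>0$. Truncating $f$ at a high level, write $f=g+h$ with $g$ bounded and $\|h\|_1\le\varepsilon$. Since $\frac1{n\log n}\big|\sum_{k\le n}g(T_kx)\big|\le\|g\|_\infty/\log n\to0$, the maximal inequality for $h$ gives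
$$m\Big\{\limsup_n\frac1{n\log n}\Big|\sum_{k\le n}f(T_kx)\Big|>\lambda\Big\}\le\frac{C\varepsilon}\lambda$$
for all $\varepsilon,\lambda>0$. Let $\varepsilon\to0$, then let $\lambda\to0$ along a sequence: the limsup is $0$ a.e. This proves Theorem A, given Proposition 1. $\blacksquare$

## Cutting $\mathbb Q_{>0}$ into dyadic shells

The gain from moving to $G$ is that points now have a size. Let
$$G_r=\{q\in G:\ 2^r\le q<2^{r+1}\}\quad(r\in\mathbb Z),\qquad N_j\varphi(q)=\sum_{2^j\le k<2^{j+1}}\varphi(kq)\quad(j\ge0).$$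

**Proposition 2.** Let $\varphi\ge0$ be finitely supported in $G_0$, let $\mu>0$, and put $Q_j=\{q:\ N_j\varphi(q)>\mu2^j(j+1)\}$ for $j\ge0$. Then $\big|\bigcup_{j\ge0}Q_j\big|\le\frac{C'}\mu\|\varphi\|$ with $C'$ absolute.

**Proposition 2 implies Proposition 1, with $C=12C'$.** The purpose is to reduce to a $\varphi$ that lives on one shell. Put $\lambda'=\lambda/6$. If $N_j\varphi(q)\le\lambda'2^j(j+1)$ for all $j\ge0$, then the computation (1), with $f(kx)$ replaced by $\varphi(kq)$, gives $\sum_{k\le n}\varphi(kq)\le6\lambda'n\log n=\lambda n\log n$ for all $n\ge2$. So every $q$ in the set of Proposition 1 has $N_j\varphi(q)>\lambda'2^j(j+1)$ for some $j$.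

Let $\varphi_s=\varphi1_{G_s}$. If $q\in G_r$ and $2^j\le k<2^{j+1}$, then $2^{j+r}\le kq<2^{j+r+2}$, that is, $kq\in G_{j+r}\cup G_{j+r+1}$. Hence $N_j\varphi(q)=N_j\varphi_{j+r}(q)+N_j\varphi_{j+r+1}(q)$, and one of the two terms exceeds $\frac{\lambda'}2 2^j(j+1)$. So the set of Proposition 1 is contained in
$$\bigcup_{s\in\mathbb Z}\Big\{q:\ \exists j\ge0,\ N_j\varphi_s(q)>\tfrac\lambda{12}2^j(j+1)\Big\}.$$
The function $\psi_s(q)=\varphi_s(2^sq)$ is supported in $G_0$, has $\|\psi_s\|=\|\varphi_s\|$, and satisfies $N_j\psi_s(q)=N_j\varphi_s(2^sq)$. So Proposition 2 with $\mu=\lambda/12$ bounds the $s$-th set by $\frac{12C'}\lambda\|\varphi_s\|$. Sum over $s$ and use $\sum_s\|\varphi_s\|=\|\varphi\|$. $\blacksquare$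

With $\varphi$ on one shell, exceptional points are localized. If $q\in Q_j$, then some $k\in[2^j,2^{j+1})$ has $kq\in[1,2)$, so
$$2^{-j-1}<q<2^{1-j}.\tag{3}$$
This looks like bad news: the sets $Q_j$ for well separated $j$ are disjoint, so overlap will not rescue the union bound. The rescue has to come from the mass of $\varphi$.

## Random products of integers: counting visits to the exceptional sets

**Notation for the groups of blocks.** For $i\ge1$ let $B_i=\{j:4^{i-1}\le j<4^i\}$ and $Q^{(i)}=\bigcup_{j\in B_i}Q_j$. For $i\ge0$ let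
$$y_i=2^{4^i},\qquad V_i=\prod_{p\le y_i}(1-1/p).$$
If $j\in B_i$, then $j+1\le4^i$ and $j\ge1$, so (3) gives
$$Q^{(i)}\subset(1/y_i,\,1)\qquad(i\ge1).\tag{4}$$
All $Q_j$ are finite, since $\sum_qN_j\varphi(q)=2^j\|\varphi\|<\infty$; hence so are the $Q^{(i)}$.

**Random integers.** Let $\mathcal S_i$ be the set of positive integers with all prime factors $\le y_i$, and for $i'<i$ let $\mathcal R_{i',i}$ be the set of positive integers with all prime factors in $(y_{i'},y_i]$. By the Euler product,
$$\pi_i(a)=\frac{V_i}a\ \ (a\in\mathcal S_i),\qquad \rho_{i',i}(b)=\frac{V_i}{V_{i'}}\cdot\frac1b\ \ (b\in\mathcal R_{i',i})$$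
are probability measures. For example, $y_0=2$, $V_0=\frac12$, and $\pi_0(2^e)=2^{-e-1}$. Next, $y_1=16$, the set $\mathcal R_{0,1}$ consists of the products of $3,5,7,11,13$, $V_1=\frac{192}{1001}$, and $\rho_{0,1}(1)=V_1/V_0=\frac{384}{1001}$.

Each element of $\mathcal S_i$ is uniquely $ab$ with $a\in\mathcal S_{i'}$, $b\in\mathcal R_{i',i}$, and $\pi_{i'}(a)\rho_{i',i}(b)=V_i/(ab)=\pi_i(ab)$. So if $a\sim\pi_{i'}$ and $b\sim\rho_{i',i}$ are independent, then $ab\sim\pi_i$. In the same way, products of independent variables with laws $\rho_{i',i'+1},\dots,\rho_{i-1,i}$ have law $\rho_{i',i}$.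

Put $L_i\varphi(q)=\sum_{a\in\mathcal S_i}\pi_i(a)\varphi(aq)$, the expected value of $\varphi(aq)$ for $a\sim\pi_i$. We shall see that $L_i\varphi\ge c\mu$ on all of $Q^{(i)}$. So one average handles the whole group $B_i$, and because $\sum_qL_i\varphi(q)=\|\varphi\|$, Markov gives $|Q^{(i)}|\le\|\varphi\|/(c\mu)$. But that is the same loss as before: each $i$ spends the whole mass.

The way past this point is to run all $i$ along *one* random path. Start at a point of $G$, multiply by a random integer with primes in $(y_{I-1},y_I]$, then by one with primes in $(y_{I-2},y_{I-1}]$, and so on, ending by evaluating $\varphi$. Call it a *visit* when the path at stage $i$ sits in $Q^{(i)}$. Started from counting measure, the path is spread by counting measure at every stage, so the expected number of visits is $\sum_i|Q^{(i)}|$, the quantity we must bound. On the other hand, stopping at the first visit shows that the measure of paths with *at least one* visit is at most $\|\varphi\|/(c\mu)$: each such path still expects a value $c\mu$ of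 $\varphi$ at its end, and different paths use different mass. What remains is that a path which has visited once makes few further visits. That is where (4) is used: after stage $i$, to visit $Q^{(i')}$ the path must land in a window of logarithmic length $\log y_{i'}$, while its random multiplier is spread on the much longer logarithmic scale $\log y_i$.

**Step 3: $L_i\varphi\ge c_3\mu$ on $Q^{(i)}$, where $c_3=\frac{c_1}{8\log2}$.** The purpose is to replace the blocks of $B_i$ by one average. Let $q\in Q_j$ with $j\in B_i$. Every $k<2^{j+1}\le y_i$ belongs to $\mathcal S_i$. Hence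
$$L_i\varphi(q)\ge V_i\sum_{2^j\le k<2^{j+1}}\frac{\varphi(kq)}k\ge V_i2^{-j-1}N_j\varphi(q)\ge\frac{V_i\,\mu\,j}2\ge\frac{c_1}{4^i\log2}\cdot\frac{\mu\,4^{i-1}}2=c_3\mu ,$$
by the lower bound $V_i\ge c_1/\log y_i=c_1/(4^i\log2)$ and $j\ge4^{i-1}$.

**Step 4: for $1\le i'<i$, every $x\in G$, and $b\sim\rho_{i',i}$, we have $P(bx\in Q^{(i')})\le\frac3{c_1}4^{-(i-i')}$.** The purpose is the scarcity of later visits. Write $y=y_{i'}\ge16$ and $z=1/(yx)$. By (4), $bx\in Q^{(i')}$ forces $1/y<bx<1$, that is, $b\in(z,yz)$. Consider the products $ab$ with integers $1\le a\le y$ and with $b\in\mathcal R_{i',i}\cap(z,yz)$. Here $a$ has only prime factors $\le y$ and $b$ only prime factors $>y$, so $ab$ determines $a$ and $b$: the products are pairwise distinct integers. They lie in $(z,y^2z)$. Therefore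
$$\log y\sum_{\substack{b\in\mathcal R_{i',i}\\ z<b<yz}}\frac1b\le\sum_{a\le y}\frac1a\sum_{\substack{b\in\mathcal R_{i',i}\\ z<b<yz}}\frac1b\le\sum_{z<n<y^2z}\frac1n\le1+2\log y .$$
For the last inequality, let $n_0\ge1$ be the least positive integer $>z$. If it is below $y^2z$, the sum is at most $\frac1{n_0}+\int_{n_0}^{y^2z}\frac{du}u\le1+\log\frac{y^2z}{z}$; otherwise the sum is empty. Dividing by $\log y>1$, we get $\sum1/b\le2+1/\log y\le3$. Hence
$$P(bx\in Q^{(i')})\le3\,\frac{V_i}{V_{i'}}\le3\cdot\frac1{\log y_i}\cdot\frac{\log y_{i'}}{c_1}=\frac3{c_1}4^{-(i-i')},$$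
by the upper bound for $V_i$ and the lower bound for $V_{i'}$.

This is the reason for grouping the blocks. With single blocks and $y=2^{j+1}$ in place of $y_i$, the same computation would give a bound of order $\frac{j'+1}{j+1}$, and $\sum_{j'<j}\frac{j'+1}{j+1}=\frac j2$ is unbounded. With the groups the bounds form a geometric series.

**Step 5: the random path.** The purpose is to put all stages on one measure space. Fix $I\ge1$. On the countable set $G\times\mathcal S_0\times\mathcal R_{0,1}\times\cdots\times\mathcal R_{I-1,I}$, with points $(q,a_0,b_1,\dots,b_I)$, let $\mathbf P$ be the product of counting measure, $\pi_0$, $\rho_{0,1},\dots,\rho_{I-1,I}$. Put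
$$X_I=q,\qquad X_{i-1}=b_iX_i\ \ (i=I,\dots,1),\qquad X_*=a_0X_0 .$$
For fixed $b_{i+1},\dots,b_I$ the map $q\mapsto X_i=b_{i+1}\cdots b_Iq$ is a bijection of $G$. Hence $(X_i,b_{i+1},\dots,b_I)$ is distributed as the product of counting measure and the laws of $b_{i+1},\dots,b_I$. This has two consequences.

1. Each $X_i$ has counting measure as its $\mathbf P$-distribution. The same argument with $q\mapsto a_0b_1\cdots b_Iq$ gives this for $X_*$.
2. For fixed $i$, the block $(a_0,b_1,\dots,b_i)$ is independent of $(X_i,b_{i+1},\dots,b_I)$: their joint distribution is the product of the probability law of the first and the $\mathbf P$-distribution of the second.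

**Step 6: paths with at least one visit.** The purpose is to bound the measure of these paths by the mass of $\varphi$, spending it only once. Let $A_i=\{X_i\in Q^{(i)}\}$ for $1\le i\le I$; by consequence 1, $\mathbf P(A_i)=|Q^{(i)}|<\infty$. The path runs through $i=I,I-1,\dots$, so its first visit has the largest index. Put
$$D_i=A_i\setminus\bigcup_{i<l\le I}A_l .$$
The $D_i$ are disjoint, and $D_i$ is determined by $(X_i,b_{i+1},\dots,b_I)$, because $X_l$ for $l>i$ is a function of these. Further, $X_*=(a_0b_1\cdots b_i)X_i$, where $a_0b_1\cdots b_i\sim\pi_i$ is independent of $(X_i,b_{i+1},\dots,b_I)$. Summing first over the block $(a_0,b_1,\dots,b_i)$ turns $\varphi(X_*)$ into $L_i\varphi(X_i)$. So, by Step 3 and $D_i\subset A_i$,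
$$\|\varphi\|=\int\varphi(X_*)\,d\mathbf P\ge\sum_{i=1}^I\int_{D_i}\varphi(X_*)\,d\mathbf P=\sum_{i=1}^I\int_{D_i}L_i\varphi(X_i)\,d\mathbf P\ge c_3\mu\sum_{i=1}^I\mathbf P(D_i).\tag{5}$$

**Step 7: from paths to visits.** The purpose is to bound $\sum|Q^{(i')}|$ by $\sum\mathbf P(D_i)$. On $A_{i'}$ the largest index $i\le I$ for which $A_i$ occurs is at least $i'$, so $A_{i'}\subset\bigcup_{i\ge i'}D_i$. For $i'<i$ we have $X_{i'}=bX_i$, where $b=b_{i'+1}\cdots b_i\sim\rho_{i',i}$ is independent of $(X_i,b_{i+1},\dots,b_I)$, hence of $X_i$ and $D_i$ jointly. Step 4, applied with $x$ equal to the value of $X_i$, gives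
$$\mathbf P(A_{i'}\cap D_i)\le\frac3{c_1}4^{-(i-i')}\,\mathbf P(D_i).$$
For $i'=i$ we use $\mathbf P(A_i\cap D_i)=\mathbf P(D_i)$. Summing, and using (5),
$$\sum_{i'=1}^I|Q^{(i')}|=\sum_{i=1}^I\sum_{i'\le i}\mathbf P(A_{i'}\cap D_i)\le\Big(1+\frac3{c_1}\sum_{t\ge1}4^{-t}\Big)\sum_{i=1}^I\mathbf P(D_i)\le\Big(1+\frac1{c_1}\Big)\frac{\|\varphi\|}{c_3\mu} .$$

**Step 8: end of the proof of Proposition 2.** The right-hand side does not depend on $I$, so we may let $I\to\infty$. The groups $B_i$, $i\ge1$, cover all $j\ge1$. For $j=0$ we have $N_0\varphi=\varphi$, so $|Q_0|\le\|\varphi\|/\mu$. Altogether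
$$\Big|\bigcup_{j\ge0}Q_j\Big|\le\frac{C'}\mu\|\varphi\|,\qquad C'=1+\Big(1+\frac1{c_1}\Big)\frac1{c_3} .$$
This proves Proposition 2, hence Proposition 1 and Theorem A. $\blacksquare$

## Towers of short intervals at reduced fractions: Theorem B

If $\liminf s(n)/\log n>0$, there is $c>0$ with $s(n)\ge c\log n$ for all large $n$, so $\frac1{n\,s(n)}|K_nf|\le\frac1{c\,n\log n}K_n|f|\to0$ a.e. by Theorem A for $|f|$. This is the first half of Theorem B.

For the second half let $s$ be nondecreasing and choose $n_i\to\infty$ with $n_i>2$ and $s(n_i)/\log n_i\to0$. The plan is to build on $G$ a function that makes the weak-type bound tight, copy it to the circle, spread it, and add up. Throughout, $m$ is Lebesgue measure on $[0,1)$.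

**Step 9: a copy of a multiplicative box inside the circle.** The purpose is to find disjoint sets $Z_l$ of equal measure on which multiplication by $k$ acts as $l\mapsto kl$. Fix $i$, define $J\ge0$ by $2^{J+1}\le n_i<2^{J+2}$, put $N=2^{J+1}$, and let $p_1,\dots,p_r$ be the primes $\le N$. For $R\ge1$, to be chosen large in Step 10, put
$$D=\prod_{\nu\le r}p_\nu^R,\qquad F=\Big\{\prod_{\nu\le r} p_\nu^{e_\nu}:0\le e_\nu\le R-1\Big\},\qquad \eta=D^{-2},$$
and for $l\in F$
$$Z_l=\Big\{\frac ad+l\theta\bmod1:\ d=\frac Dl,\ 1\le a\le d,\ \gcd(a,d)=1,\ 0<\theta<\eta\Big\}.$$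
So $Z_l$ is a union of intervals of length $l\eta$ placed to the right of the fractions with reduced denominator $D/l$. All these fractions, over all $l\in F$, are distinct mod $1$ (different $l$ give different reduced denominators) and are multiples of $1/D$. Since $l\eta\le D\cdot D^{-2}=1/D$, all the intervals are disjoint, and so are the sets $Z_l$. Every $p_\nu$ divides $D/l$, because $e_\nu\le R-1$, and no other prime does. With Euler's function $\phi$, we get
$$m(Z_l)=\phi(D/l)\,l\eta=\frac Dl\prod_\nu\Big(1-\frac1{p_\nu}\Big)l\eta=D\eta\prod_\nu\Big(1-\frac1{p_\nu}\Big)=:\zeta>0,$$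
independent of $l$. Finally, let $x=\frac ad+l\theta\in Z_l$ and $kl\in F$. Then $kl$ divides $D$, so $k\mid d$, and
$$kx\equiv\frac a{d/k}+kl\theta\pmod1,\qquad \frac dk=\frac D{kl},\qquad\gcd(a,d/k)=1 .$$
Hence $kx\in Z_{kl}$.

For instance, take $N=2$ and $R=3$, so $D=8$, $F=\{1,2,4\}$, $\eta=\frac1{64}$. Then $Z_1$ consists of the intervals $(\frac a8,\frac a8+\frac1{64})$, $a=1,3,5,7$; $Z_2$ of $(\frac a4,\frac a4+\frac2{64})$, $a=1,3$; and $Z_4=(\frac12,\frac12+\frac4{64})$. Each has measure $\frac1{16}$. From $x=\frac38+\theta\in Z_1$ we get $2x=\frac34+2\theta\in Z_2$ and $4x\equiv\frac12+4\theta\in Z_4$.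

**Step 10: a function for which the weak-type bound is tight.** The purpose is to find a small set in the tower that is seen with density at least $\frac12$ from $J+1$ disjoint shells below it. Let $F'=\{q\in F:\ kq\in F\text{ for all }k\le N\}$. Exponents of $k\le N$ are at most $\log_2N=J+1$, so $F'$ contains all elements of $F$ with exponents at most $R-1-\log_2N$, and $|F'|/|F|\ge(1-\frac{\log_2N}R)^r$. Fix $R$ so large that $|F'|>\frac12|F|$. For $t\in\mathbb Z$ let
$$E_t=\{l\in F:2^t\le l<2^{t+2}\},\qquad H_t=\{q\in F':2^{t-J}\le q<2^{t+1}\}.$$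
Each $l\in F$ lies in exactly two of the $E_t$ and each $q\in F'$ in exactly $J+1$ of the $H_t$. Thus $\sum_t|E_t|=2|F|$ and
$$\sum_t|H_t|=(J+1)|F'|>\frac{J+1}2|F|=\frac{J+1}4\sum_t|E_t| .$$
So $|H_t|>\frac{J+1}4|E_t|$ for some $t$. Fix this $t$; then $H_t\ne\emptyset$.

Let $q\in H_t$, say $q\in G_{t-j}$ with $0\le j\le J$. If $2^j\le k<2^{j+1}$, then $kq\in[2^t,2^{t+2})$ and $k<N$, so $kq\in E_t$. In particular $E_t\neq\emptyset$. Put $f_i=\sum_{l\in E_t}1_{Z_l}$, so $\|f_i\|_1=\zeta|E_t|>0$. For $x\in Z_q$ with this $q$, Step 9 gives $f_i(kx)=1$ for all $k\in[2^j,2^{j+1})$. With $n=2^{j+1}-1\le n_i$ we get $K_nf_i(x)\ge2^j>n/2$, and by monotonicity of $s$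
$$\frac{K_nf_i(x)}{n\,s(n)}>\frac1{2s(n)}>\frac1{4s(n_i)}=:\lambda_i .$$

Write $\mathcal Mg=\sup_{n\ge1}\frac{K_ng}{n\,s(n)}$ for $g\ge0$, and set $g_i=f_i/\lambda_i$, $W_i=\{\mathcal Mg_i>1\}$, $w_i=m(W_i)$. The disjoint sets $Z_q$, $q\in H_t$, lie in $W_i$, so
$$w_i\ge\zeta|H_t|\ge\frac{J+1}4\|f_i\|_1>0 .$$
Since $\|g_i\|_1=4s(n_i)\|f_i\|_1$ and $J+1>\log_2n_i-1$,
$$\|g_i\|_1\le\kappa_iw_i,\qquad\kappa_i=\frac{16\,s(n_i)}{J+1}\le\frac{16\,s(n_i)}{\log_2n_i-1}\to0 .$$
Passing to a subsequence and renumbering, we may assume $\kappa_i\le4^{-i}$.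

**Step 11: spreading over the circle.** The purpose is to enlarge the set $\{\mathcal M\,\cdot>1\}$ to nearly full measure while keeping the norm small. We need Fejér's lemma for sets: $m(A\cap T_u^{-1}B)\to m(A)m(B)$ as $u\to\infty$ for measurable $A,B\subset[0,1)$. To see this, note that $T_u^{-1}B$ is periodic with period $1/u$ and has measure $m(B)/u$ in each period. If $A$ is an interval, it contains between $um(A)-2$ and $um(A)$ of the periods $[\frac c u,\frac{c+1}u)$ and is covered by these and at most two more, so the error is at most $2/u$. The claim follows for finite unions of intervals, and then for all $A$ by approximation in measure.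

Since $K_n(g\circ T_u)(x)=\sum_{k\le n}g(ukx)=(K_ng)(T_ux)$, we have $\{\mathcal M(g_i\circ T_u)>1\}=T_u^{-1}W_i$. Let $v_i=\lceil2i/w_i\rceil$. Choose $u_1,\dots,u_{v_i}$ one after another: if $U$ is the set not yet covered by the sets $T_{u_1}^{-1}W_i,T_{u_2}^{-1}W_i,\dots$ already chosen, then $m(U\cap T_u^{-1}W_i)\to m(U)w_i$, so some $u$ has $m(U\cap T_u^{-1}W_i)\ge\frac12m(U)w_i$; take it as the next one. Each choice multiplies the uncovered measure by at most $1-w_i/2$. Put $h_i=\sum_{\nu\le v_i}g_i\circ T_{u_\nu}$. As $\mathcal Mh_i\ge\mathcal M(g_i\circ T_{u_\nu})$ for each $\nu$,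
$$m\{\mathcal Mh_i\le1\}\le(1-w_i/2)^{v_i}\le e^{-v_iw_i/2}\le e^{-i},$$
$$\|h_i\|_1\le v_i\kappa_iw_i\le\Big(\frac{2i}{w_i}+1\Big)w_i\kappa_i\le(2i+1)4^{-i}.$$

**Step 12: one function for all scales.** The purpose is to add the pieces with growing weights. Let $f=\sum_ii\,h_i\ge0$. Then $\|f\|_1\le\sum_ii(2i+1)4^{-i}<\infty$; in particular $f<\infty$ a.e., and we may set $f=0$ on the null set where the sum is infinite, which changes each $K_nf$ only on a null set. For every $i$ we have $\mathcal Mf\ge i\,\mathcal Mh_i$ a.e., hence $\mathcal Mf>i$ off a set of measure at most $e^{-i}$. Since $\sum e^{-i}<\infty$, Borel–Cantelli shows that for a.e. $x$ the inequality $\mathcal Mf(x)>i$ holds for all large $i$, that is, $\mathcal Mf(x)=\infty$. Each single $K_nf(x)$ is finite, so the supremum can be infinite only through infinitely many $n$: $\limsup_n\frac{K_nf(x)}{n\,s(n)}=\infty$ for a.e. $x$. This proves Theorem B. $\blacksquare$
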